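# Four colors suffice for strong majority edge-colorings

## 1. Majority conditions on edges, and facts about proper edge-colorings

Graphs are finite and simple; when parallel edges are allowed we say *multigraph*. We write $d(u)$ for the degree of $u$ and $E(u)$ for the set of edges at $u$. Two distinct edges are *adjacent* if they share an end. In a simple graph an edge $xy$ has exactly $d(x)+d(y)-2$ adjacent edges, because no other edge contains both $x$ and $y$.

**Definition 1 (strong majority edge-coloring).** A strong majority edge-coloring of $G=(V,E)$ is a map $c:E\to C$ such that for every edge $e$ and every color $\alpha\in C$, at most half of the edges adjacent to $e$ have color $\alpha$. The least number of colors in such a coloring is the *strong majority index* $\mathrm{Maj}'(G)$.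

Example. In the 4-cycle with edges $e_1,e_2,e_3,e_4$ in order, the edges adjacent to $e_2$ are $e_1,e_3$, and "at most half" means at most one of the two. So the whole condition is $c(e_1)\ne c(e_3)$ and $c(e_2)\neq c(e_4)$. The coloring $1,1,2,2$ works, and $\mathrm{Maj}'(C_4)=2$. The color of $e$ itself plays no role in the condition at $e$, and adjacent edges may share a color.

**Definition 2 (admissible graph).** $G$ is admissible if it has a strong majority edge-coloring with some number of colors.

If $e$ is adjacent to exactly one edge $f$, the color of $f$ occupies all of the edges adjacent to $e$, so no coloring works. If no such edge exists, giving all edges different colors works: each edge has $0$ or at least $2$ adjacent edges, and each color occurs at most once among them. So $G$ is admissible if and only if no edge $uv$ has $d(u)+d(v)=3$. Example: the path with two edges is not admissible; the star $K_{1,3}$ is, since all its degree sums are $4$.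

A coloring of the edges of a multigraph is *proper* if any two edges that share an end have different colors; $\chi'$ is the least number of colors of a proper coloring. We use one standard tool. In a proper coloring, the components of the subgraph formed by the edges of colors $\alpha,\beta$ are paths and cycles, and exchanging $\alpha$ and $\beta$ on one component keeps the coloring proper. A vertex that sees exactly one of $\alpha,\beta$ is an endpoint of a path component, and a path has only two endpoints.

**Definition 3 (core, overfull).** The core of a graph $J$ is the subgraph induced by its vertices of degree $\Delta(J)$. $J$ is overfull if $|E(J)|>\Delta(J)\lfloor |V(J)|/2\rfloor$.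

Example. $K_5-e$ has $\Delta=4$; its core is the triangle on the three vertices of degree $4$; it is overfull, since $9>4\cdot 2$. An overfull graph has $\chi'>\Delta$, since a color class has at most $\lfloor |V|/2\rfloor$ edges. So $\chi'(K_5-e)>4$.

**Fact 4 (Vizing, 1964).** A simple graph $J$ has $\chi'(J)\le\Delta(J)+1$.

**Fact 5 (D. W. Cranston and L. Rabern, *The Hilton–Zhao conjecture is true for graphs with maximum degree 4*, SIAM J. Discrete Math. 33 (2019)).** If $J$ is a connected simple graph with $\Delta(J)=4$ whose core has maximum degree at most $2$, and $\chi'(J)>4$, then $J$ is overfull.

For a core of maximum degree at most $1$ this is already Fournier's theorem (1973) that a graph whose core is a forest has $\chi'=\Delta$.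

**Fact 6 (Holyer, 1981).** Deciding whether a cubic graph is 3-edge-colorable is NP-complete.

Now the question. In "Strong majority colorings of graphs", arXiv:2605.23828 (2026), by Rafał Kalinowski, Mateusz Kamyczura, Monika Pilśniak and Mariusz Woźniak, from which the problem is taken, the following is known: $\mathrm{Maj}'(G)\le 8$ for every admissible $G$, and there are admissible graphs with $\mathrm{Maj}'(G)=4$. Is it true that $\mathrm{Maj}'(G)\le4$ for every admissible graph? The answer is yes, in a stronger form.

**Theorem 7.** Let $G$ be any finite simple graph and $C$ a set of four colors. There is a coloring $c:E(G)\to C$ such that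

* (A) for every edge $xy$ with $d(x)+d(y)\ne3$ and every color $\alpha$, at most half of the edges adjacent to $xy$ have color $\alpha$;
* (B) at every vertex $u$ with $d(u)\ge3$, every color appears on at most $\lceil d(u)/3\rceil$ edges.

In particular $\mathrm{Maj}'(G)\le4$ for every admissible $G$.

The last sentence follows because in an admissible graph no edge is exempt from (A).

## 2. Cycles, stars and subdivided cubic graphs

**Maximum degree at most 2.** Here (B) is void. An edge has at most two adjacent edges, and (A) says only this: if an edge has exactly two adjacent edges, those two have different colors. A given edge $e$ lies in at most two such constraints, one for each edge adjacent to $e$. So greedy coloring with three colors works, and Theorem 7 holds when $\Delta(G)\le 2$. The triangle needs three colors.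

**Stars.** In $K_{1,n}$ with $n\ge3$, each edge is adjacent to the other $n-1$. If every color is used at most $(n-1)/2$ times, the condition holds. Three colors used as equally as possible occur at most $\lceil n/3\rceil$ times each. We record two inequalities that govern everything below:
$$\lceil d/3\rceil\le d/2\quad\text{for all } d\ge3,\tag{1}$$
$$\lceil d/3\rceil\le (d-1)/2\quad\text{for } d=3\text{ and all } d\ge5.\tag{2}$$
For $d=3,4,5,6$ the left side is $1,2,2,2$, which settles these values; for $d\ge7$, $\lceil d/3\rceil\le(d+2)/3\le(d-1)/2$, since $2d+4\le3d-3$. Thus (2) fails only at $d=4$ among $d\ge 3$, and three colors suffice for every star $K_{1,n}$ with $n=3$ or $n\ge5$. The star $K_{1,4}$ is different, as the first part of the next proposition shows.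

For a cubic graph $H$ let $S(H)$ be the graph obtained by subdividing every edge once.

**Proposition 8.**

1. $\mathrm{Maj}'(K_{1,4})=4$.
2. Let $H$ be a simple cubic graph. Then $S(H)$ is admissible, bipartite, has maximum degree $3$, and $\mathrm{Maj}'(S(H))=\chi'(H)\in\{3,4\}$.
3. Deciding whether $\mathrm{Maj}'(G)\le3$ is NP-complete, even for admissible bipartite graphs of maximum degree $3$.

**Proof.** (1) Each edge has three adjacent edges, and "at most half of three" means at most one. So these three have pairwise different colors. Any two edges lie in such a triple, so all four colors differ. Four colors suffice.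

(2) All edges of $S(H)$ have degree sum $5$, so $S(H)$ is admissible; it is bipartite with the subdividing vertices on one side. Let $w$ subdivide $uv$. The edge $wv$ has three adjacent edges: $uw$ and the two other edges at $v$. The condition says exactly that these three have pairwise different colors. Applying this to the edges at $v$ in turn, the three edges at each cubic vertex have pairwise different colors, so $\mathrm{Maj}'(S(H))\ge3$. Suppose only three colors are used. Then $uw$ differs from the two other edges at $v$, and the three edges at $v$ use all three colors, so $c(uw)=c(wv)$. Hence each edge of $H$ has a well-defined color, and this is a proper 3-edge-coloring of $H$. Conversely, given a proper $k$-edge-coloring of $H$, give both halves of each edge its color; for $wv$ as above, the color of $uw$ equals that of $wv$, so the three adjacent edges have the three different colors seen at $v$. So $\mathrm{Maj}'(S(H))\le\chi'(H)\le4$ by Fact 4, and $\mathrm{Maj}'(S(H))=3$ if and only if $\chi'(H)=3$. This gives $\mathrm{Maj}'(S(H))=\chi'(H)$.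

(3) A coloring can be checked in polynomial time, so the problem is in NP. Hardness follows from (2) and Fact 6. $\blacksquare$

So the constant $4$ in Theorem 7 is best possible, and it is attained by infinitely many connected graphs: the graphs $S(H)$ with $H$ connected, cubic and $\chi'(H)=4$. Cubic graphs with a bridge are examples. Indeed, let $X$ be the vertex set of one side of a bridge. Then $3|X|$ equals one plus an even number, so $|X|$ is odd. In a proper 3-edge-coloring every color would meet every vertex of $X$ exactly once, so every color would occur an odd number of times on the edges leaving $X$; but only one edge leaves. There are infinitely many connected cubic graphs with a bridge: take two connected cubic graphs, subdivide one edge in each, and join the two new vertices.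

## 3. Splitting vertices into triples: what breaks at degrees 4 and 2

Here is a natural first attempt. Partition each $E(u)$ with $d(u)\ge3$ into $\lceil d(u)/3\rceil$ sets of size at most $3$, and take $E(u)$ as one set if $d(u)\in\{1,2\}$. Make each set a vertex, and let each edge $uv$ of $G$ join the set at $u$ containing it to the set at $v$ containing it. The result is a simple graph of maximum degree at most $3$, so Fact 4 gives a proper coloring with four colors. Pulled back to $G$, it uses each color at most once per set. This is (B), immediately.

Now take an edge $e=xy$. If both ends have degrees in $\{1,3,5,6,7,\dots\}$, then (2) says that at an end $z$ each color occurs on at most $(d(z)-1)/2$ of the other $d(z)-1$ edges (for $d(z)=1$ there are none). Adding over both ends gives (A) at $e$. So Theorem 7 is proved for graphs with no vertex of degree $2$ or $4$. At these two degrees the attempt stops.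

*Degree 4.* In $K_{1,4}$ the split $3+1$ allows the colors $1,2,3\,|\,1$. The edge colored $2$ then sees $1,1,3$, and (A) fails. Some vertices of degree $4$ must therefore be kept whole. But we cannot insist that all of them be properly colored: for $G=K_5-e$ this would be a proper coloring of $G$ with four colors, which does not exist.

*Degree 2.* Let $u\,w_1\,w_2\,v$ be a path with $d(u)=d(v)=3$ and $d(w_1)=d(w_2)=2$. Suppose $uw_1$ has color $1$ and $u$ also sees $3,4$, while $w_2v$ has color $3$ and $v$ also sees $1,2$. Condition (A) at $uw_1$ says that the colors of $w_1w_2$ and of the two other edges at $u$ are pairwise different, so $w_1w_2\in\{1,2\}$. Condition (A) at $w_2v$ gives $w_1w_2\in\{3,4\}$. No color is left for the middle edge.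

The proof repairs both points. For degree $4$ we choose carefully which vertices to split and which to keep whole, so that the vertices kept whole have at most two neighbors of the same kind; then Fact 5 nearly gives a proper coloring, with $K_5-e$ as the only exception. For degree $2$ we build the condition into the auxiliary graph where we can (two edges of $G$ may be represented by one edge, which creates multigraphs), and postpone the coloring of certain edges where we cannot. Two vertices of degree $3$ joined by three paths of length $2$ show the parallel edges: replacing each path by one edge gives three parallel edges.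

## 4. Coloring multigraphs of maximum degree 4

A vertex of an edge-colored multigraph is called *proper* if its edges have pairwise different colors.

**Definition 9 (exposed edge).** An edge $e$ at a vertex $x$ of degree $4$ is exposed at $x$ if two of the other three edges at $x$ have the same color.

Example. If $x$ sees $1,1,2,3$, the edges colored $2$ and $3$ are exposed at $x$, and the two edges colored $1$ are not. An edge of $G$ with both ends of degree $4$ has six adjacent edges. If it is exposed at one end but not at the other, and each color occurs at most twice at each end, then each color occurs at most $2+1=3$ times among the six, which is allowed. This is the slack that makes $K_5-e$ harmless.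

**Lemma 10.** A graph $J$ as in Fact 5 with $\chi'(J)>4$ is isomorphic to $K_5-e$.

**Proof.** By Fact 5, $J$ is overfull. Let $n=|V(J)|$. If $n$ were even we would have $|E(J)|>2n$, impossible with $\Delta=4$. So $n$ is odd, $|E(J)|\geq 2(n-1)+1$, and $\sum_v(4-d(v))=4n-2|E(J)|\le2$. Every vertex of degree $4$ has at most two neighbors in the core, hence at least two neighbors of degree at most $3$. There is a vertex of degree $4$, so there are at least two vertices of smaller degree; by the bound on the sum there are exactly two, $x$ and $y$, both of degree $3$. Every vertex of degree $4$ is adjacent to both. Since $d(x)=3$, there are at most three vertices of degree $4$, so $n\le5$. Since $\Delta=4$, $n\ge5$. So $n=5$, both $x$ and $y$ are adjacent to exactly the three vertices of degree $4$, and $J=K_5-xy$. $\blacksquare$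

**Lemma 11.** Let $H$ be a finite loopless multigraph with $\Delta(H)\le4$, each edge labelled *tight* or *free*. Let $K$ be the set of vertices of degree $4$. Assume:

* (h1) no two vertices of $K$ are joined by parallel edges, and each vertex of $K$ has at most two neighbors in $K$;
* (h2) no two tight edges are parallel.

Then there is $\varphi:E(H)\to C$ such that

* (c1) every vertex of degree at most $3$ is proper;
* (c2) at every vertex of $K$ at least three different colors appear;
* (c3) if a tight edge $e=xy$ is exposed at $x\in K$, then $y\in K$ and $e$ is not exposed at $y$.

The tight edges will be those for which exposure does harm. We use induction on $|E(H)|$. The hypotheses are inherited when edges are deleted, since $K$ can only shrink. Throughout the proof $K$ is the set of vertices of degree $4$ in $H$ itself.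

**Step 1: removing parallel edges outside $K$.** Suppose $e_1,e_2$ are parallel edges between $u,v\notin K$. Color $H-e_1-e_2$ by induction. At most one edge remains at each of $u,v$, so at least two colors are missing at both. Give two of them to $e_1,e_2$. Then $u,v$ are proper, and $K$ and the colors at $K$ are unchanged, so (c1)–(c3) hold.

**Step 2: removing parallel edges at a vertex of $K$, when there is room.** Suppose $u\in K$ and $v\notin K$ are joined by parallel edges $e_1,e_2$. By (h2) one of them is free; let it be $e_1$. Let $f_1,f_2$ be the other two edges at $u$, and $g$ the third edge at $v$, if it exists. In this step we assume: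

$(\ast)$ one of $f_1,f_2$ ends at $v$, or one of them, say $f_1$, is free or ends in $K$.

Color $H'=H-e_1-e_2$ by induction. In $H'$ the vertex $u$ has degree $2$. So $\varphi(f_1)\ne\varphi(f_2)$ by (c1), and a tight $f_i$ is not exposed at its other end, since by (c3) this would force $u$ to have degree $4$ in $H'$. Every vertex of $K\setminus\{u\}$ has the same edges in $H'$ as in $H$ (it is not $v$), so (c2) at such vertices, and (c3) for tight edges not at $u$, carry over from $H'$. No tight edge at $u$ is exposed at its other end: for $f_i$ this was just said, or $f_i$ ends at $v\notin K$; and $e_1,e_2$ end at $v\notin K$. So only (c1) at $v$, (c2) at $u$, and (c3) for tight edges exposed at $u$ need attention.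

If $g$ does not exist or $\varphi(g)\in\{\varphi(f_1),\varphi(f_2)\}$ (this includes $g=f_i$), give $e_1,e_2$ the two colors outside $\{\varphi(f_1),\varphi(f_2)\}$. Then $u$ sees four colors, nothing is exposed at $u$, and $v$ is proper.

Otherwise let, after renaming colors, $\varphi(f_1)=1$, $\varphi(f_2)=2$, $\varphi(g)=3$. Then no $f_i$ ends at $v$ (it would be $g$), so by $(\ast)$ we may take $f_1$ to be free or to end in $K$. Put $\varphi(e_1)=4$ and $\varphi(e_2)=2$. Now $v$ sees $4,2,3$ and is proper; $u$ sees $1,2,2,4$, three colors. The edges exposed at $u$ are $e_1$, which is free, and $f_1$, which is free, or is tight, ends in $K$ and is not exposed there. So (c3) holds.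

**Step 3: what is left when Steps 1 and 2 do not apply.** By (h1) and Step 1, parallel edges join some $u\in K$ to some $v\notin K$. Since $(\ast)$ must fail, neither of the other two edges at $u$ ends at $v$, both are tight, and both end outside $K$; by (h2) their ends are distinct. So:

$(\dagger)$ every pair of parallel edges joins some $u\in K$ to some $v\notin K$, and the other two edges at $u$ are tight and go to distinct vertices $a,b\notin K\cup\{v\}$.

We now color the components of $H$ one by one.

**Step 4: components isomorphic to $K_5-e$.** These have no proper 4-edge-coloring, so we color them by hand. Let $v_1,v_2,v_3$ be the vertices of degree $4$ and $x,y$ those of degree $3$. Put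
$$v_1x=v_1y=v_2v_3=1,\qquad v_1v_2=v_3y=2,\qquad v_1v_3=v_2x=3,\qquad v_2y=v_3x=4 .$$
The vertices see: $v_1$: $1,1,2,3$; $v_2$: $2,1,3,4$; $v_3$: $3,1,4,2$; $x$: $1,3,4$; $y$: $1,4,2$. All are proper except $v_1$. The edges exposed at $v_1$ are $v_1v_2$ and $v_1v_3$, which end at proper vertices of $K$. So (c1)–(c3) hold on this component.

**Step 5: all other components have a proper 4-edge-coloring.** A proper coloring has no exposed edges, so it satisfies (c1)–(c3), and this step finishes the induction. Suppose some other component has none, and let $J$ be an edge-minimal connected submultigraph of it with $\chi'(J)>4$. For each $e\in E(J)$ the components of $J-e$ are connected with fewer edges, so $\chi'(J-e)\le4$. We first show that $J$ is simple, so that Fact 5 applies.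

Suppose $e_1,e_2\in E(J)$ are parallel, with $u,v,a,b$ as in $(\dagger)$. If $d_J(u)\le3$, color $J-e_1-e_2$ properly with four colors; as $d_J(v)\le3$, at most one edge remains at each of $u,v$, and we extend to $e_1,e_2$ as in Step 1, a contradiction. So $d_J(u)=4$, and $f_1=ua$, $f_2=ub$ are in $J$. Color $J-e_1$ properly with four colors, named so that $f_1=1$, $f_2=2$, $e_2=3$. The vertex $u$ misses only color $4$.

If $v$ misses $4$, give $e_1$ color $4$: contradiction. So $v$ sees $4$; as $v$ has at most two edges in $J-e_1$, it sees exactly $3,4$ and misses $1,2$. If $a$ misses $4$, recolor $f_1=4$ and set $e_1=1$. This is proper: $u$ then sees $4,2,3,1$, and $v$ missed $1$. If $b$ misses $4$, recolor $f_2=4$ and set $e_1=2$. So from now on $a$ sees $1,4$ and $b$ sees $2,4$.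

*Suppose $a$ misses $2$.* In the subgraph of colors $2,4$ each of the distinct vertices $u$ (sees $2$, misses $4$), $v$ (sees $4$, misses $2$) and $a$ (sees $4$, misses $2$) is an endpoint of a path component. If $v$ is not on the path of $u$, swap $2,4$ on the path of $v$; now $u$ and $v$ both miss $4$, and $e_1=4$ works. Otherwise the path of $u$ ends at $v$, so $a$ is on another path. Swap on the path of $a$; now $a$ misses $4$, and nothing changed at $u$ and $v$. Recolor $f_1=4$ and set $e_1=1$.

*Suppose $b$ misses $1$.* This is the same with $1,4$ in place of $2,4$ and $b,f_2$ in place of $a,f_1$; the final recoloring is $f_2=4$, $e_1=2$.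

*Otherwise* $a$ and $b$, which have degree at most $3$, both see exactly $1,2,4$ and miss $3$. In the subgraph of colors $3,4$ the vertices $u,a,b$ are endpoints of path components ($u$ sees $3$, misses $4$; $a$ and $b$ see $4$, miss $3$), and $v$ lies on the path of $u$ via $e_2$. The path of $u$ has one other endpoint, so one of $a,b$ is not on it. If it is $a$, swap on its path; now $a$ misses $4$ and nothing changed at $u,v$; recolor $f_1=4$ and set $e_1=1$. If it is $b$, swap on its path, recolor $f_2=4$ and set $e_1=2$.

In all cases $\chi'(J)\le4$, a contradiction. So $J$ is simple.

By Fact 4, $\Delta(J)=4$. The core of $J$ lies in the graph induced by $K$ in $H$, so by (h1) it has maximum degree at most $2$. By Lemma 10, $J\cong K_5-e$. Its three vertices of degree $4$ lie in $K$ and form a triangle. Each has two neighbors in $K$ already, so by (h1) the two vertices of degree $3$ are not in $K$, and their degree in $H$ is $3$. Hence all edges of $H$ at vertices of $J$ are in $J$, so $J$ is a whole component isomorphic to $K_5-e$, contrary to the choice of component. $\blacksquare$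

## 5. Threads, and the colors allowed next to an end-edge

(A) and (B) may be checked component by component, and Section 2 settled $\Delta\le2$. From now on $G$ is connected with $\Delta(G)\ge3$. A vertex is *big* if its degree is at least $3$.

**Definition 12 (direct edges, threads).** An edge is direct if neither end has degree $2$. An $r$-thread ($r\ge1$) is a path or cycle $u\,w_1\cdots w_r\,v$ with $d(w_i)=2$ for all $i$ and $d(u),d(v)\ne2$. Its edges in order are $e_0,\dots,e_r$, and $e_0,e_r$ are its *end-edges* at $u$ and $v$. It is *pendant* if one end has degree $1$, and we then name it so that $d(v)=1$; it is *closed* if $u=v$, and then $r\ge2$ since $G$ is simple.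

Since $G$ is connected and has a big vertex, every edge that is not direct lies in exactly one thread, and every thread and every direct edge has a big end. Every edge at a big vertex is either direct or an end-edge of a thread.

**Definition 13 (the set $T$; kinds of big vertices).** $T$ is the set of 2-threads with two distinct big ends. A $T$-edge at $u$ is an end-edge at $u$ of a thread in $T$, and $k(u)$ is the number of $T$-edges at $u$. A big vertex $u$ is

* *rigid* if $d(u)=4$, or $d(u)\ge6$, or $d(u)=5$ and $k(u)\le2$;
* *late* if $d(u)\in\{3,5\}$ and $k(u)\ge3$;
* *flexible* if $d(u)=3$ and $k(u)\in\{1,2\}$.

The remaining big vertices have $d=3$, $k=0$. A thread in $T$ is *special* if both its ends have $d=3$ and $k=1$.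

Examples. Replace edges of $K_4$ by 2-threads. If one edge is replaced, its ends have $d=3$, $k=1$, and the thread is special. If the four edges of a 4-cycle are replaced, all four vertices are flexible with $k=2$. If all six are replaced, all four vertices are late.

**Definition 14 (the sets $P(e)$).** Suppose all edges at a big vertex $u$ of degree $d$ are colored, and $e\in E(u)$. Let $n_\alpha(u)$ and $n_\alpha(u\setminus e)$ be the numbers of edges of color $\alpha$ at $u$, and at $u$ other than $e$. Put
$$P(e)=P_u(e)=\{p\in C:\ n_p(u\setminus e)+1\le d/2\}=\{p\in C:\ 2n_p(u\setminus e)<d-1\}.$$

The two descriptions agree because $2n+2\le d$ means $2n<d-1$ for integers. Example: if $d=5$ and $u$ sees $1,1,2,2,3$, the edge of color $3$ has $P(e)=\{3,4\}$. If $d=4$ and $u$ sees $1,1,2,3$, the edge of color $2$ has $P(e)=\{2,3,4\}$.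

**Lemma 15.** Let all edges at the big vertex $u$ be colored, with (B) at $u$, and let $e\in E(u)$, $d=d(u)$.

* (P1) $c(e)\in P(e)$.
* (P2) $|P(e)|\ge2$. Moreover $|P(e)|\ge3$ if $d$ is even, or if three different colors appear on $E(u)\setminus\{e\}$.
* (P3) If $d=3$ and $m$ is the color missing at $u$, then $P(e)=\{c(e),m\}$.
* (P4) If $e=uw$ with $d(w)=2$ and $e'$ is the other edge at $w$, then $e$ satisfies (A) as soon as $c(e')\in P(e)$.

**Proof.** (P1) By (B) and (1), $n_{c(e)}(u\setminus e)+1=n_{c(e)}(u)\le\lceil d/3\rceil\le d/2$.

(P2) A color outside $P(e)$ occupies at least $(d-1)/2$ of the $d-1$ edges in $E(u)\setminus\{e\}$. So there are at most two such colors, and two only if they occupy all $d-1$ edges, each exactly $(d-1)/2$ of them; this needs $d$ odd and at most two colors on $E(u)\setminus\{e\}$.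

(P3) By (B), $u$ is proper. The colors $p$ with $2n_p(u\setminus e)<2$ are those not on the two other edges.

(P4) The edge $e$ has $d$ adjacent edges: $e'$ and $E(u)\setminus\{e\}$. The color $c(e')$ occurs $n_{c(e')}(u\setminus e)+1\le d/2$ times. Any other color $\alpha$ occurs at most $n_\alpha(u)\le\lceil d/3\rceil\le d/2$ times. $\blacksquare$

An edge with both ends of degree $2$ satisfies (A) exactly when its two adjacent edges have different colors. In a pendant thread the edge $e_r$ has degree sum $3$ and is exempt. So once (B) holds at the big vertices, (A) holds for all edges of a thread if (with $u$ big)
$$c(e_1)\in P_u(e_0);\qquad c(e_{r-1})\in P_v(e_r)\ \text{ if } v\text{ is big};\qquad c(e_{i-1})\ne c(e_{i+1})\quad(1\le i\le r-1).\tag{3}$$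

**Definition 16 (good 2-threads, states).** A 2-thread with big ends is good if all edges at its ends are colored, $c(e_0)\ne c(e_2)$, and $P_u(e_0)\cap P_v(e_2)\ne\emptyset$. A state is a pair $(a,P)$ with $a\in P\subseteq C$ and $|P|\ge2$.

For a good 2-thread, choosing $c(e_1)$ in the intersection achieves (3). In the failing example of Section 3 the two sets were $\{1,2\}$ and $\{3,4\}$, so that thread was not good. When all edges at a big vertex are colored and (B) holds there, each edge $e$ at it has the state $(c(e),P(e))$, by (P1) and (P2).

## 6. Which vertices of degree 4 to split

Let $V_4$ be the set of vertices of degree $4$. A vertex $v$ to be split will have one edge $s(v)$ set aside and three edges made properly colored. Then $s(v)$ is not exposed at $v$, but the other edges at $v$ may be. The next definition says that these other edges, when direct, lead to places where this does no harm.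

**Definition 17 (valid pair).** A pair $(S,s)$, with $S\subseteq V_4$ and $s(v)$ an edge at $v$ for each $v\in S$, is valid if for each $v\in S$ and each direct edge $e=vw\ne s(v)$ we have $w\in V_4$, and either $w\notin S$ or $s(w)=e$.

The empty pair is valid. Examples: in $K_{1,4}$ the center cannot be in $S$, since at least three direct edges other than $s(v)$ lead to vertices of degree $1$. In $K_5$ all edges are direct, and validity says that each edge inside $S$ is $s(v)$ for one of its ends $v$. So $\binom{|S|}2\le|S|$, that is, $|S|\le3$; and $S=\{v_1,v_2,v_3\}$ with $s(v_1)=v_1v_2$, $s(v_2)=v_2v_3$, $s(v_3)=v_3v_1$ is valid.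

Fix a valid pair with $|S|$ maximum and put $K=V_4\setminus S$. These are the vertices kept whole.

**Lemma 18.** Every $u\in K$ has at least two direct edges to $V\setminus K$.

**Proof.** Otherwise let $s(u)$ be the unique such edge, or any edge at $u$ if there is none. All other direct edges at $u$ go to $K\setminus\{u\}$. We check that $(S\cup\{u\},s)$ is valid, contrary to maximality. A direct edge $uw\ne s(u)$ has $w\in K\setminus\{u\}$, so $w\in V_4$ and $w\notin S\cup\{u\}$. For $v\in S$ and a direct edge $e=vw\ne s(v)$ with $w\ne u$, the condition is unchanged. If $w=u$, then $u\in V_4$, and $e$ is a direct edge from $u$ to $v\in V\setminus K$, so $e=s(u)$ as required. $\blacksquare$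

So each $u\in K$ has at most two direct edges to other vertices of $K$, which is what (h1) will need.

## 7. Bundles and the auxiliary multigraph

**Definition 19 (bundles).** For each big $u$ we define disjoint subsets of $E(u)$, called bundles; empty bundles are ignored, and an edge with two big ends is considered separately at each end.

* $d(u)=3$: one bundle, consisting of the non-$T$-edges at $u$, together with the $T$-edge at $u$ if it belongs to a special thread.
* $u\in K$: the bundle $E(u)$.
* $u\in S$: the bundles $\{s(u)\}$ and $E(u)\setminus\{s(u)\}$.
* $d(u)=5$, $k(u)\le2$: bundles of sizes $3$ and $2$, with all $T$-edges in the bundle of size $2$.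
* $d(u)=5$, $k(u)\ge3$: one bundle consisting of the at most two non-$T$-edges.
* $d(u)\ge6$: a partition of $E(u)$ into $\lfloor d(u)/3\rfloor\ge2$ bundles of size $3$ and possibly one smaller bundle.

All edges at rigid vertices, and all non-$T$-edges at big vertices, lie in bundles. What is left outside the bundles are $T$-edges at flexible and late vertices.

**Definition 20 (the multigraph $H$).** Its vertices are the bundles and some new vertices. Its edges are:

* (H1) for a direct edge $xy$: a *tight* edge joining the two bundles containing it, or, if $d(y)=1$, joining the bundle at $x$ to a new vertex;
* (H2) for a 1-thread with both ends big and not both in $K$: one *free* edge joining the bundles of $e_0$ and $e_1$;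
* (H3) for a closed 2-thread, or a thread of $T$ with both ends rigid: a new vertex $y$ and two *free* edges joining $y$ to the bundles of $e_0$ and of $e_2$;
* (H4) for a special thread: one *free* edge joining the bundles of $e_0$ and $e_2$;
* (H5) for every other end-edge lying in a bundle: a *tight* edge from that bundle to a new vertex of degree $1$.

The purposes are these. (H2) will give both edges of a 1-thread the same color. (H3) forces $c(e_0)\ne c(e_2)$. (H4) is there because of the following trap. If the non-$T$-edges at the two ends of a special thread had colors $1,2$ and $3,4$, then however we color the $T$-edges properly, $P_u(e_0)=\{3,4\}$ and $P_v(e_2)=\{1,2\}$ by (P3), and the thread cannot be good. The (H4)-edge will supply a color common to both sets.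

Example. For $K_5$ with $S$ as in Section 6 and $K=\{u,w\}$, the bundles are the singletons $A_i=\{s(v_i)\}$, the triples $B_1=\{v_1v_3,v_1u,v_1w\}$, $B_2=\{v_1v_2,v_2u,v_2w\}$, $B_3=\{v_2v_3,v_3u,v_3w\}$, and $E(u)$, $E(w)$. All ten edges are tight; for instance $v_1v_2$ joins $A_1$ to $B_2$. A proper coloring of $H$ is $uv_1,uv_2,uv_3,uw=1,2,3,4$; $wv_1,wv_2,wv_3=2,3,1$; $v_1v_2,v_2v_3,v_1v_3=1,2,3$. In $G$ the vertex $v_1$ sees $1,1,2,3$. The edge $v_1v_3$ is exposed at $v_1$ but not at $v_3$, where $s(v_3)=v_1v_3$; the six edges adjacent to it have colors $1,2,1,3,1,2$, and no color occurs more than three times.

**Lemma 21.** $H$ is a loopless multigraph with $\Delta(H)\le4$ that satisfies (h1) and (h2). Its vertices of degree $4$ are exactly the bundles $E(u)$, $u\in K$.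

**Proof.** Each element of a bundle $B$ is represented by exactly one edge of $H$ at $B$, so $d_H(B)=|B|$; new vertices have degree at most $2$. This gives the degree statements. $H$ is loopless, because the edges in (H1), (H2), (H4) that join two bundles join bundles of distinct vertices, and all other edges have a new vertex as an end.

We identify $E(u)$ with $u$ for $u\in K$. Only edges of type (H1) join two vertices of $K$: type (H2) excludes it, types (H3) and (H5) involve new vertices, and type (H4) joins bundles at vertices of degree $3$. Since $G$ is simple, there are no parallel edges inside $K$, and by Lemma 18 each vertex of $K$ has at most two neighbors in $K$. This is (h1). A tight edge joining two bundles comes from a direct edge of $G$, and two bundles, being at determined vertices of $G$, are joined by at most one such edge; every other tight edge has a private end of degree $1$. This is (h2). $\blacksquare$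

Let $\varphi$ be the coloring of $H$ given by Lemma 11.

## 8. Coloring all edges at big vertices

**Step 1: the edges in bundles.** This step transfers $\varphi$ to $G$ and finishes the rigid vertices. Give every edge of $G$ lying in a bundle, except the end-edges of special threads, the $\varphi$-color of the edge of $H$ representing it. A direct edge may lie in two bundles but is represented by one edge, so this is consistent. In (H2) both edges of the 1-thread get the same color. In (H3), $c(e_0)\ne c(e_2)$, because $y$ has degree $2$ and is proper. Edges in a common bundle of size at most $3$ have different colors by (c1).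

All edges at rigid vertices and at vertices with $d=3,k=0$ are now colored, and (B) holds there. For $u\in K$, three colors on four edges leave each color at most $2=\lceil4/3\rceil$ times, by (c2). Otherwise $E(u)$ is partitioned into exactly $\lceil d(u)/3\rceil$ bundles, each with pairwise different colors. Moreover:

(R) $|P(e)|\ge3$ for every $T$-edge $e$ at a rigid vertex.

By (P2) this is clear if $d$ is even. If $d=5$, then $e$ is in the bundle of size $2$, and the bundle of size $3$ shows three colors on $E(u)\setminus\{e\}$. If $d\ge7$ is odd, there are at least two bundles of size $3$, and one does not contain $e$.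

Consequently every thread of $T$ with both ends rigid is good: its end-edges differ by (H3), and two subsets of $C$ of size at least $3$ meet.

A closed 2-thread at $u$ is good once all edges at $u$ are colored and (B) holds at $u$. Indeed $c(e_0)\ne c(e_2)$ by (H3). A least used color $p$ at $u$ has $n_p(u)+1\le\lfloor d/4\rfloor+1\le d/2$ for every $d\ge3$ (for $d=3$ this reads $1\le3/2$; for $d\ge4$ use $d/4+1\le d/2$). So $p\in P(e_0)\cap P(e_2)$.

It remains to color the $T$-edges at flexible and late vertices so that (B) holds there and all threads in $T$ are good.

**Step 2: flexible vertices.** We make all flexible vertices proper and all threads of $T$ with no late end good. If $k(v)=1$, let $Q_v$ be the set of the two colors not used on the two non-$T$-edges at $v$ (these lie in one bundle, so they differ). Coloring the $T$-edge $e$ at $v$ with either color of $Q_v$ makes $v$ proper with $P(e)=Q_v$, by (P3). If $k(v)=2$, let $\gamma(v)$ be the color of the non-$T$-edge at $v$.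

**Lemma 22.** Let $k(v)=2$, where $v$ is flexible with $T$-edges $h,h'$, and let $(a,P)$ be a state. There is $m\ne\gamma(v)$ such that, with $\{s,t\}=C\setminus\{\gamma(v),m\}$, both colorings $(c(h),c(h'))=(s,t)$ and $(t,s)$ make $v$ proper with missing color $m$, satisfy $c(h)\ne a$, and satisfy $P(h)\cap P\ne\emptyset$.

**Proof.** If $a\ne\gamma(v)$ take $m=a$; if $a=\gamma(v)$ take $m\in P\setminus\{a\}$. In both cases $m\neq\gamma(v)$, $a\notin\{s,t\}$, and $m\in P$. By (P3), $m\in P(h)$. $\blacksquare$

So if $(a,P)$ is the state at the far end of the thread of $h$, that thread becomes good, and the order of $s,t$ remains free. We use this to walk along chains of flexible vertices.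

Let $\Phi$ be the multigraph on the flexible vertices whose edges are the threads of $T$ with both ends flexible. It is loopless of maximum degree at most $2$, so its components are cycles (of length at least $2$) and paths (possibly single vertices). We treat them independently.

*(a) A cycle $v_1,\dots,v_n$, $n\ge2$,* with threads $t_i$ from $v_i$ to $v_{i+1}$, indices mod $n$. All $k(v_i)=2$. Write $\gamma_i=\gamma(v_i)$ and $L_i=C\setminus\{\gamma_i,\gamma_{i+1}\}$, so $|L_i|\ge2$. We first find $p_i\in L_i$ with $p_i\ne p_{i+1}$ for all $i$. If all $L_i$ are equal and of size $3$, this is a proper 3-coloring of a cycle. If all $L_i$ are equal and of size $2$, then the sets $\{\gamma_i,\gamma_{i+1}\}$ are one and the same pair, so the $\gamma_i$ alternate between two colors, $n$ is even, and we alternate the $p_i$ between the two colors of the common list. Otherwise two cyclically consecutive lists differ, so one of them is not contained in the other. List the indices around the cycle, in a suitable direction, as $j_1,\dots,j_n$ with $L_{j_1}\not\subseteq L_{j_n}$. Take $p_{j_1}\in L_{j_1}\setminus L_{j_n}$, then choose $p_{j_2},\dots,p_{j_n}$ greedily from their lists, each different from its predecessor. As $p_{j_n}\in L_{j_n}$, it differs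 from $p_{j_1}$.

Now color the end-edge of $t_i$ at $v_i$ with $p_i$, and the end-edge of $t_i$ at $v_{i+1}$ with the unique color outside $\{\gamma_{i+1},p_i,p_{i+1}\}$. These are three distinct colors: $p_i\in L_i$ and $p_{i+1}\in L_{i+1}$ both avoid $\gamma_{i+1}$. At $v_{i+1}$ the edges have colors $\gamma_{i+1}$, $p_{i+1}$ and this new color, so $v_{i+1}$ is proper and misses $p_i$. The end-edges of $t_i$ have different colors, and $p_i$ lies in both sets $P$ by (P3): it is the color of the end-edge at $v_i$ and the missing color at $v_{i+1}$. So $t_i$ is good.

*(b) A single vertex $v$ with $k(v)=1$.* The other end of its thread has a $T$-edge and is not flexible, so it is late or rigid. If late, color the $T$-edge at $v$ with any color of $Q_v$. If rigid with state $(b,P')$, choose a color in $Q_v\setminus\{b\}$. Since $|Q_v|+|P'|\ge5$ by (R), the sets meet and the thread is good.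

*(c) A path with two vertices $u,v$, both with $k=1$.* The thread between them is special; conversely each special thread forms such a component. The bundles at $u$ and $v$ have size $3$, so by (c1) the $\varphi$-color of the (H4)-edge differs from the colors of the other two edges at $u$ and of the other two edges at $v$. It therefore lies in $Q_u\cap Q_v$. Choose different colors in $Q_u$ and $Q_v$ for the two end-edges. The sets $P$ are $Q_u$ and $Q_v$, so the thread is good.

*(d) Any other path.* It contains a vertex with $k=2$, and vertices with $k=1$ can only be its endpoints. So the vertices with $k=2$ form a subpath $x_1,\dots,x_q$, $q\ge1$. Let $t_0,\dots,t_q$ be the threads of $T$ such that $x_j$ is an end of $t_{j-1}$ and $t_j$. Let $z$ be the other end of $t_0$ and $z'$ the other end of $t_q$. Each of $z,z'$ is rigid, late, or a vertex of the path with $k=1$; if both are of this last kind, $z\ne z'$, because a vertex with $k=1$ is an end of only one thread of $T$.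

If $z$ is flexible, color its $T$-edge with a color of $Q_z$. The initial state is that of the end-edge of $t_0$ at $z$, or an arbitrary state if $z$ is late. For $j=1,\dots,q$ apply Lemma 22 at $x_j$, with $h\in t_{j-1}$, $h'\in t_j$, and the state of the other end-edge of $t_{j-1}$. This makes $t_{j-1}$ good (except $t_0$ when $z$ is late). For $j<q$ take either of the two colorings. For $j=q$ the choice depends on $z'$. If $z'$ is late, take either coloring. If $z'$ is rigid with state $(b,P')$, take one with $c(h')\ne b$; since $|P(h')|=2$ and $|P'|\ge3$ by (R), $t_q$ is good. If $z'$ is flexible, note that the pairs $\{s,m\}$ and $\{t,m\}$ are different, so one of them is not $C\setminus Q_{z'}$ and therefore meets $Q_{z'}$. Take the coloring for which $P(h')=\{c(h'),m\}$ is that pair, and color the $T$-edge at $z'$ with a color of $Q_{z'}\setminus\{c(h')\}$. Then $t_q$ is good.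

**Step 3: late vertices.** We process them one at a time and make the remaining threads of $T$ good. Let $u$ be late with $T$-edges $h_1,\dots,h_k$. Let $(a_i,P_i)$ be the state of the opposite end-edge of the thread of $h_i$. If that end is an unprocessed late vertex, take an arbitrary state; that thread is made good when its second end is processed. We color the $h_i$ so that (B) holds at $u$, $c(h_i)\ne a_i$, and $P(h_i)\cap P_i\ne\emptyset$.

*Degree 3.* Here $k=3$. Shrink each $P_i$ to a pair $\{a_i,m_i\}$. We need $b_1,b_2,b_3,m$ with $\{b_1,b_2,b_3,m\}=C$, $b_i\ne a_i$, and ($m\in P_i$ or $b_i=m_i$). Then we put $c(h_i)=b_i$, and $P(h_i)=\{b_i,m\}$ by (P3) meets $P_i$.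

If $a_1=a_2=a_3$, let $m=a_1$ and assign the other three colors to the $b_i$ arbitrarily.

Otherwise, if some color $x$ lies in all $P_i$, let $m=x$. Each index $i$ forbids at most one of the three remaining colors, namely $a_i$, and no color is forbidden by all three indices. So one or two indices together have at least two allowed colors, and all three together have three; by Hall's theorem a bijection with $b_i\ne a_i$ exists.

Otherwise no color lies in all three $P_i$. Since $\sum|P_i|=6>4$, after renumbering $P_1\cap P_2\ne\emptyset$. Choose $x\in P_1\cap P_2$, with $x=a_1$ if $a_1=a_2$. Then $x\notin P_3$. Let $m=x$, $b_3=m_3$ (which differs from $x$ and from $a_3$), and $\{s,t\}=C\setminus\{x,m_3\}$. The assignment $(b_1,b_2)=(s,t)$ fails only if $a_1=s$ or $a_2=t$; the assignment $(t,s)$ fails only if $a_1=t$ or $a_2=s$. Both fail only if $a_1=a_2\in\{s,t\}$, which is impossible, since $a_1=a_2$ gives $a_1=x$. As $m\in P_1\cap P_2$ and $b_3=m_3$, all requirements hold.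

*Degree 5.* Here $k\ge3$. Let $g_4,g_5$ be the two edges at $u$ other than $h_1,h_2,h_3$. Those that are non-$T$-edges are already colored, with different colors if there are two, since they are in one bundle. Color those that are $T$-edges so that $c(g_4)\ne c(g_5)$ and each avoids the $a_i$ of its own thread; at most two colors are forbidden at a time. Rename colors so that $c(g_4)=1$, $c(g_5)=2$.

Suppose first that $a_1=a_2=a_3\in\{3,4\}$, say all equal $4$. Color $h_1,h_2,h_3$ with $1,2,3$. Each color appears at most $2=\lceil5/3\rceil$ times at $u$, so (B) holds, and $c(h_i)\ne4$. Color $4$ is absent at $u$, so $4\in P(h_i)$, and $4=a_i\in P_i$ for $i\le3$. For $g\in\{g_4,g_5\}$ the set $E(u)\setminus\{g\}$ shows the three colors $1,2,3$, so $|P(g)|\ge3$ by (P2), and $P(g)$ meets any set of size at least $2$.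

Otherwise there are distinct $i,j\in\{1,2,3\}$ with $a_i\ne4$ and $a_j\ne3$: the sets $\{i:a_i\ne4\}$ and $\{j:a_j\ne3\}$ are nonempty and cover $\{1,2,3\}$, so they are not the same singleton. Put $c(h_i)=4$, $c(h_j)=3$, and give the third edge $h_l$ any color other than $a_l$. The color multiplicities at $u$ are $2,1,1,1$, so (B) holds. Removing any edge leaves at least three colors, so $|P(e)|\ge3$ for every $e$ at $u$, and $P(e)$ meets every set of size at least $2$.

Now all edges at big vertices are colored, (B) holds, and every 2-thread with both ends big is good.

## 9. Filling the threads and checking every edge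

**Step 4: threads.** We color the remaining edges and verify (3) for every thread.

*1-thread of type (H2).* Here $c(e_0)=c(e_1)$, so (3) holds by (P1).

*1-thread with $u,v\in K$.* The edge $e_0$ is of type (H5): it is represented by a tight edge of $H$ whose other end has degree $1$. By (c3) it is not exposed at $u$. So $n_p(u\setminus e_0)\le1$ for all $p$, and $P(e_0)=C$ since $2<d(u)-1=3$. Likewise $P(e_1)=C$. So (3) holds whatever the two colors are.

*2-thread with both ends big.* It is good; choose $c(e_1)\in P(e_0)\cap P(e_2)$.

*Pendant thread.* Choose $c(e_1)\in P(e_0)$, then $c(e_{i+1})\ne c(e_{i-1})$ for $i=1,\dots,r-1$ successively.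

*$r\ge3$ odd, both ends big.* The constraints $c(e_{i-1})\ne c(e_{i+1})$ link edges of equal index parity, and $e_0,e_r$ have different parities. Color $e_2,e_4,\dots,e_{r-1}$ in this order, each different from the edge two places before it, with $c(e_{r-1})\in P(e_r)$. Color $e_{r-2},e_{r-4},\dots,e_1$ in this order, each different from the edge two places after it, with $c(e_1)\in P(e_0)$. This is possible since $|P|\ge2$.

*$r\ge4$ even, both ends big.* Color $e_2,e_4,\dots,e_{r-2}$ greedily; each has at most two constraints and four available colors. Color $e_1,e_3,\dots,e_{r-1}$ in this order with $c(e_1)\in P(e_0)$, each later edge different from the one two places before it, and $c(e_{r-1})\in P(e_r)$; again $|P|\ge2$ suffices.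

Closed threads are included in the cases with both ends big. By (3), every edge in a thread satisfies (A).

**Step 5: direct edges.** This is the last check, and the place where the choice of $(S,s)$ pays off. Let $e=xy$ be direct. It has $(d(x)-1)+(d(y)-1)$ adjacent edges. For an end $z$ of $e$ and any color $\alpha$ we have
$$n_\alpha(z\setminus e)\le (d(z)-1)/2\tag{4}$$
if $d(z)=1$ (there are no other edges); if $d(z)=3$ or $d(z)\ge5$, by (B) and (2); and if $d(z)=4$ and $e$ is not exposed at $z$, since then $n_\alpha(z\setminus e)\le1$. If (4) holds at both ends, adding gives (A) at $e$.

So assume $e$ is exposed at an end, say $x\in V_4$. We show that $y\in V_4$ and $e$ is not exposed at $y$. Then, using (B) at $x$, each color appears on at most $2+1=3$ of the $6$ edges adjacent to $e$, and (A) holds.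

If $x\in K$, this is (c3): $e$ is represented by a tight edge, and the colors at vertices of $K$ are those of $\varphi$.

If $x\in S$, then $e\ne s(x)$, because the edges of the bundle $E(x)\setminus\{s(x)\}$ have pairwise different colors, so $s(x)$ is not exposed at $x$. By validity $y\in V_4$, and either $y\in S$ with $s(y)=e$, or $y\in K$. In the first case $e$ is not exposed at $y$, for the same reason. In the second case the tight edge representing $e$ joins $y$ to the bundle $E(x)\setminus\{s(x)\}$, which has degree $3$ in $H$. If $e$ were exposed at $y$, (c3) would require the other end to have degree $4$ in $H$. So $e$ is not exposed at $y$.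

Every edge is direct or lies in a thread, so (A) and (B) hold, and Theorem 7 is proved. If $G$ is admissible, no edge has degree sum $3$, so $c$ is a strong majority edge-coloring with colors from $C$, and
$$\mathrm{Maj}'(G)\le4.\qquad\blacksquare$$

Combined with Proposition 8 this has an algorithmic side. For an admissible graph, $\mathrm{Maj}'(G)=4$ now means exactly that $\mathrm{Maj}'(G)\le3$ fails. So, unless P = NP, the admissible graphs with $\mathrm{Maj}'(G)=4$ cannot be recognized in polynomial time.
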